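# A Cantor set of simple groups acting on one tree

## 1. Signs around a vertex of degree seven

Let $\Omega$ be the set of the seven nonzero vectors of $\mathbb F_2^3$. Call a triple $\{a,b,a+b\}$ of distinct elements of $\Omega$ a *line*; lines are the two-dimensional subspaces without $0$. Two points lie on exactly one line, so there are $\frac{7\cdot 6}{3\cdot 2}=7$ lines, each point is on $\frac 62=3$ of them, and two distinct lines meet in exactly one point. The group $F=\mathrm{PGL}_3(2)=\mathrm{GL}_3(\mathbb F_2)$ permutes points and lines. It has order $7\cdot 6\cdot 4=168$, and it is $2$-transitive on $\Omega$ because two distinct nonzero vectors over $\mathbb F_2$ are linearly independent.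

In $\mathbb F_2^{\Omega}$ let $\mathrm{Aug}$ be the space of vectors with coordinate sum $0$, let $\mathbf 1$ be the all-one vector, let $C$ be the span of the characteristic vectors of the lines, and let $B=C\cap \mathrm{Aug}$. We compute $C$ by hand. The sum of all seven lines is $3\cdot\mathbf 1=\mathbf 1$. So $C$ contains $0$, $\mathbf 1$, the seven lines and their seven complements, which are $16$ vectors. In the other direction, a line has $3$ points and two distinct lines share $1$ point, so any two lines, equal or not, have inner product $1$. Hence the sum of two lines is orthogonal to every line. A sum of $k$ lines has coordinate sum $3k\equiv k \pmod 2$, so $B$ is spanned by the sums of two lines, and $B\perp C$. Therefore $\dim B+\dim C\le 7$. Since $\dim C=\dim B+1$, we get $\dim C\le 4$. So $C$ consists of exactly those $16$ vectors, and $B$ consists of $0$ and the seven complements of lines.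

Now take a vertex $x$ with seven neighbors $y_\omega$, $\omega\in\Omega$, and give each $y_\omega$ three further neighbors. This is a ball of radius $2$ in the tree whose degrees alternate between $7$ and $4$. Label the four neighbors of each $y_\omega$ by $1,2,3,4$. Let $A$ be the group of automorphisms of this ball that fix $x$ and permute the $y_\omega$ by an element of $F$. An element $g\in A$ carries the neighbors of $y_\omega$ to those of $gy_\omega$; read through the labels, this is a permutation in $\mathrm{Sym}(4)$. Let $s(g)(\omega)\in\mathbb F_2$ be its sign, written additively. Then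
$$s(gh)(\omega)=s(g)(h\omega)+s(h)(\omega).$$
So if $D\subseteq\mathbb F_2^\Omega$ is an $F$-invariant subspace, then $A_D=\{g\in A: s(g)\in D\}$ is a group. Its order is easy to find. Choose the permutation of the $y_\omega$ in $168$ ways, choose $s(g)\in D$, and at each $y_\omega$ choose a permutation of prescribed sign which sends the label of $x$ to the right place. Of the six elements of $\mathrm{Sym}(4)$ with that last property, three are even and three are odd. So $|A_D|=168\cdot 3^7\cdot 2^{\dim D}$. The subspaces $0,\ \langle\mathbf 1\rangle,\ B,\ C,\ \mathrm{Aug},\ \mathbb F_2^\Omega$ have dimensions $0,1,3,4,6,7$ and give six groups of different orders.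

If all of $\mathrm{Sym}(7)$ is allowed at $x$, there are fewer possibilities. Let $D$ be $\mathrm{Sym}(\Omega)$-invariant and let $u\in D$ with $u(\alpha)\ne u(\beta)$. Subtracting from $u$ its image under the transposition $(\alpha\,\beta)$ gives a nonzero multiple of $e_\alpha-e_\beta$, so $D\supseteq\mathrm{Aug}$. Only $0,\langle\mathbf 1\rangle,\mathrm{Aug}$ and the whole space remain. The argument works for every finite $\Omega$ with at least two points and over every $\mathbb F_p$.

Nothing forces us to stop at one ball. We can impose the condition $s\in D$ around every vertex of degree $7$ of the infinite tree, and this gives a group of automorphisms of the tree. We can also look for conditions of the same kind at larger scales, involving sums of signs over larger parts of the tree. Suppose that at each scale we could decide freely whether or not to impose the condition, that all resulting groups were simple, and that different decisions gave different groups. Then a single tree would carry as many simple groups as there are subsets of $\mathbb N$. Whether a tree can carry uncountably many simple groups of this kind is a question posed in Pierre-Emmanuel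 Caprace, Nicolas Radu, "Chabauty limits of simple groups acting on trees", arXiv:1608.00461 (2016). The rest of the lecture makes it precise and answers it: yes, and the $7$-regular tree is an example.

## 2. The space $\mathcal S_T$ and the two theorems

**Trees.** Let $T$ be a locally finite tree that is *thick* (every degree is at least $3$) and *semi-regular* (vertices in the same class of the bipartition have the same degree). Let $V=V_0\sqcup V_1$ be the bipartition, with degrees $d_0,d_1$, and write $\epsilon(v)=i$ if $v\in V_i$; this is the *type* of $v$. Write $S(v)$ for the set of neighbors of $v$, and $S(v,r)$, $B(v,r)$ for spheres and balls of radius $r$. Removing an edge cuts $T$ into two *half-trees*. An *end* is a class of infinite rays, two rays being equivalent if they share a subray; $\partial T$ is the set of ends. Two distinct ends are joined by exactly one bi-infinite line. A group is *$2$-transitive on $\partial T$* if it is transitive on ordered pairs of distinct ends.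

The group $\mathrm{Aut}(T)$ carries the topology of pointwise convergence on vertices: $g_k\to g$ if for each ball $g_k=g$ on that ball for all large $k$. It is locally compact and second countable, and vertex stabilizers in closed subgroups are compact. The subgroup $\mathrm{Aut}(T)^+$ of type-preserving automorphisms is closed. A topological group is *topologically simple* if its only closed normal subgroups are the trivial subgroup and the whole group.

**Chabauty topology.** The space $\mathrm{Sub}(\mathrm{Aut}(T))$ of closed subgroups is compact and metrizable. A sequence $H_k$ converges to $H$ if and only if (i) every $h\in H$ is a limit of elements $h_k\in H_k$, and (ii) whenever $h_{k_i}\in H_{k_i}$ for a subsequence $k_1<k_2<\cdots$ and $h_{k_i}\to h$, then $h\in H$. The same description holds in any locally compact second countable group. For example, in $\mathbb R$ the subgroups $k\mathbb Z$ converge to $\{0\}$ and the subgroups $\frac1k\mathbb Z$ converge to $\mathbb R$.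

**Definition.** $\mathcal S_T$ is the set of isomorphism classes (as topological groups) of topologically simple closed subgroups of $\mathrm{Aut}(T)$ acting $2$-transitively on $\partial T$. Equivalently, it is the set of isomorphism classes of topologically simple groups acting continuously and properly on $T$ and $2$-transitively on $\partial T$. It has the quotient topology coming from the Chabauty topology.

**Cantor–Bendixson derivatives.** The derivative of a space $Y$ is the subspace of its non-isolated points. One iterates this, taking intersections at limit ordinals. The derivative of $\{0\}\cup\{1,\frac12,\frac13,\dots\}$ is $\{0\}$, and its second derivative is empty. The Cantor set is its own derivative.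

Two results may be used as background.

1. The set of topologically simple closed subgroups of $\mathrm{Aut}(T)$ acting $2$-transitively on $\partial T$ is Chabauty-closed. The isomorphism relation on it has closed classes, and $\mathcal S_T$ is compact Hausdorff.
2. Suppose all degrees of $T$ are at least $6$ and the only finite $2$-transitive permutation groups of those degrees are the full symmetric and alternating groups. Then $\mathcal S_T$ is countable, and its second Cantor–Bendixson derivative is the singleton consisting of the class of $\mathrm{Aut}(T)^+$.

The question is whether $\mathcal S_T$ is uncountable for some $T$. Result 2 says that such a tree with degrees at least $6$ must have an exceptional $2$-transitive group in one of its degrees; the group $\mathrm{PGL}_3(2)$ of Section 1 is one in degree $7$.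

For a finite set $\Omega$ and a prime $p$, let $\mathbb F_p^\Omega$ be the permutation module, $(\pi u)(\omega)=u(\pi^{-1}\omega)$. Let $\mathbf 1$ be the all-one vector, $\Sigma u=\sum_\omega u(\omega)$ and $\mathrm{Aug}=\{u:\Sigma u=0\}$.

**Hypothesis (⋆).** $p$ is a prime, $|\Omega_0|=d_0\ge3$, $|\Omega_1|=d_1\ge 3$, $F_i\le\mathrm{Sym}(\Omega_i)$ is $2$-transitive for $i=0,1$, and:

- (a) $F_1$ has a normal subgroup $N_1$ of index $p$ which is $2$-transitive on $\Omega_1$;
- (b) there is an $F_0$-invariant subspace $C\subsetneq\mathbb F_p^{\Omega_0}$ with $C\not\subseteq\mathrm{Aug}$ and $B:=C\cap\mathrm{Aug}\not\subseteq\mathbb F_p\mathbf 1$.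

In Section 1, with $p=2$, the span $C$ of the lines satisfies (b): a line has odd coordinate sum, the complement of a line lies in $B$ and is not constant, and $\dim C=4<7$. For (a) we used $\mathrm{Alt}(4)<\mathrm{Sym}(4)$. On the other hand, if $F_0=\mathrm{Sym}(\Omega_0)$, no $C$ satisfies (b): the proper candidates are $0$ and $\langle\mathbf 1\rangle$, for which $B\subseteq\mathbb F_p\mathbf 1$, and $\mathrm{Aug}$, which lies in $\mathrm{Aug}$.

**Theorem A.** Assume (⋆). Let $T$ be the semi-regular tree with degrees $d_0,d_1$. There is a Chabauty-continuous map $I\mapsto H_I$ from the Cantor space $2^{\mathbb N}$ of subsets of $\mathbb N=\{0,1,2,\dots\}$ to the set of topologically simple closed subgroups of $\mathrm{Aut}(T)$ that are $2$-transitive on $\partial T$, such that each isomorphism class contains at most two of the $H_I$. If $F_0,F_1$ are not isomorphic as permutation groups (in particular if $d_0\ne d_1$), the $H_I$ are pairwise non-isomorphic and $I\mapsto[H_I]$ is a homeomorphism of $2^{\mathbb N}$ onto its image in $\mathcal S_T$. In all cases $|\mathcal S_T|=2^{\aleph_0}$.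

**Theorem B.** Let $n\ge3$, let $q$ be a power of a prime $p$, and let $d_0=\frac{q^n-1}{q-1}$. Suppose either $p=2$ and $d_1\ge4$ is arbitrary, or $p$ is arbitrary and $d_1=r^p$ for some prime power $r$. Then for the semi-regular tree $T$ of degrees $(d_0,d_1)$, $\mathcal S_T$ contains a homeomorphic copy of the Cantor set. Hence $|\mathcal S_T|=2^{\aleph_0}$, and no iterated (even transfinite) Cantor–Bendixson derivative of $\mathcal S_T$ is countable.

With $q=2$, $n=3$ we have $d_0=7$, and $d_1\ge 4$ is arbitrary; $d_1=7$ gives the $7$-regular tree.

## 3. Hyperplanes of projective space satisfy (⋆)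

This section deduces Theorem B from Theorem A; the computation is the one for the Fano plane.

**Condition (b).** Let $F_0=\mathrm{PGL}_n(q)$ act on the set $\Omega_0$ of points of $\mathrm{PG}(n-1,q)$. It is $2$-transitive, since two distinct points are spanned by linearly independent vectors, and $d_0\geq 7$. Let $C$ be the $\mathbb F_p$-span of the characteristic vectors $\chi_P$ of hyperplanes $P$; it is $F_0$-invariant. Since $n\ge 3$, for hyperplanes $P\ne P'$ we have
$$|P|=1+q+\dots+q^{n-2}\equiv1,\qquad |P\cap P'|=1+q+\dots+q^{n-3}\equiv1\pmod p .$$
So $\Sigma\chi_P=1$, which gives $C\not\subseteq\mathrm{Aug}$, and $\langle\chi_P,\chi_{P'}\rangle=1$ for all $P,P'$, equal or not. Fix $P\ne P'$ and put $b=\chi_P-\chi_{P'}$. Then $\Sigma b=0$, so $b\in B$, and $\langle b,\chi_Q\rangle=1-1=0$ for every hyperplane $Q$, so $b\perp C$. As $b\ne0$, this forces $C\ne\mathbb F_p^{\Omega_0}$. Finally $b$ is $1$ on $P\setminus P'\neq\emptyset$ and $0$ on $P\cap P'\ne\emptyset$, so $b\notin\mathbb F_p\mathbf 1$.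

**Condition (a).** If $p=2$ and $d_1\ge4$, take $F_1=\mathrm{Sym}(d_1)$ and $N_1=\mathrm{Alt}(d_1)$, which is $2$-transitive because $d_1\ge4$. If $d_1=r^p$, take $N_1=\mathrm{AGL}_1(r^p)$ acting on $\mathbb F_{r^p}$, which is $2$-transitive, and $F_1=N_1\rtimes\mathrm{Gal}(\mathbb F_{r^p}/\mathbb F_r)$; the Galois group has order $p$.

**$F_0\not\cong F_1$ as permutation groups.** Since $n\ge3$, there are collinear triples of distinct points (a line has $q+1\ge3$ points) and non-collinear triples, and $F_0$ preserves collinearity. The full symmetric group is transitive on triples of distinct points, so $F_0$ is not the full symmetric group. Also $F_0$ is not solvable, as it contains the nonabelian simple group $\mathrm{PSL}_n(q)$, whereas $\mathrm{AGL}_1(r^p)\rtimes\mathrm{Gal}$ is solvable.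

**Conclusion.** Theorem A gives an embedded Cantor set $K\subseteq\mathcal S_T$. No point of $K$ is isolated in $K$, so if $K$ lies in some iterated derivative, it lies in the next one; and it passes to intersections. So every iterated derivative contains $K$ and is uncountable. The cardinality $2^{\aleph_0}$ is part of Theorem A. $\square$

From now on data as in (⋆) are fixed. Put $N_0:=F_0$, and let $\varphi:F_1\to F_1/N_1\cong\mathbb F_p$ be the quotient map; it plays the role of the sign.

## 4. Local permutations and a cocycle

**Coordinates.** Fix arbitrary bijections $\kappa_v:S(v)\to\Omega_{\epsilon(v)}$ for all $v\in V$. For $g\in\mathrm{Aut}(T)^+$ put $\sigma(g,v)=\kappa_{gv}\circ g\circ\kappa_v^{-1}\in\mathrm{Sym}(\Omega_{\epsilon(v)})$. Then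
$$\sigma(gh,v)=\sigma(g,hv)\,\sigma(h,v).\tag{1}$$
Hence
$$G=\{g\in\mathrm{Aut}(T)^+:\sigma(g,v)\in F_{\epsilon(v)}\ \forall v\}\ \ge\ U=\{g\in\mathrm{Aut}(T)^+:\sigma(g,v)\in N_{\epsilon(v)}\ \forall v\}$$
are subgroups, closed because each condition involves only $g|_{B(v,1)}$.

Everything rests on the fact that elements of $G$ can be built one vertex at a time.

**Lemma 1 (extension).** Let $x,x'$ be vertices of the same type. Put $gx=x'$ and proceed outwards from $x$: when $g$ is defined at $v$ and at its parent $u$ (the neighbor towards $x$), choose $\pi_v\in F_{\epsilon(v)}$ with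
$$\pi_v(\kappa_v(u))=\kappa_{gv}(gu)\tag{2}$$
(no condition if $v=x$), and define $g$ on $S(v)$ by $\kappa_{gv}(gw)=\pi_v(\kappa_v(w))$. Then $g\in G$ and $\sigma(g,v)=\pi_v$ for all $v$. Every coset of $N_{\epsilon(v)}$ in $F_{\epsilon(v)}$ contains a $\pi_v$ satisfying (2). Within that coset one may also require that one given neighbor $w\neq u$ of $v$ be sent to a given neighbor $\ne gu$ of $gv$. At $v=x$ one may prescribe the images of two distinct neighbors, provided these images are distinct.

*Proof.* By (2) the definition on $S(v)$ agrees with the one at $u$. The result is a graph map $T\to T$ that is bijective from $S(v)$ to $S(gv)$ for every $v$. Such a map is a covering of a tree by a tree, hence an automorphism. It preserves types since $x,x'$ have the same type. For the coset $\pi N$, with $N=N_{\epsilon(v)}$, we need $\nu\in N$ such that $\pi\nu$ has prescribed distinct values at two points, that is, $\nu$ has prescribed distinct values at two points; $N$ is $2$-transitive. $\square$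

Take all $\pi_v\in N_{\epsilon(v)}$. Then the lemma gives elements of $U$, with these consequences.

- $U_x$ induces exactly $N_{\epsilon(x)}$ on $S(x)$, and it is transitive on every sphere $S(x,r)$: follow the path from $x$ to a point of the sphere, prescribing one further neighbor at each vertex. Moreover $U$ is transitive on $V_0$ and on $V_1$.
- Let $(z_i)_{i\in\mathbb Z}$ and $(z'_i)_{i\in\mathbb Z}$ be bi-infinite lines with $\epsilon(z_0)=\epsilon(z'_0)$. Some $g\in U$ satisfies $gz_i=z_i'$ for all $i$. (At $z_0$ prescribe the images of $z_{\pm1}$; at $z_i$ with $i>0$ the parent is $z_{i-1}$ and we prescribe the image of $z_{i+1}$; similarly for $i<0$.) By shifting the indexing one can always arrange $\epsilon(z_0)=\epsilon(z_0')$, so $U$ is $2$-transitive on $\partial T$.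

**The cocycle.** Let $X=\mathbb F_p^{V_1}$ with the product topology and the action $(gf)(v)=f(g^{-1}v)$ of $G$. For $g\in G$ define $c(g)\in X$ by $c(g)(v)=\varphi(\sigma(g,v))$. Applying $\varphi$ to (1) gives $c(gh)(v)=c(g)(hv)+c(h)(v)$, that is,
$$c(gh)=h^{-1}c(g)+c(h),\qquad U=\{g\in G:c(g)=0\}.\tag{3}$$
The second equality holds because $N_1=\ker\varphi$ and $N_0=F_0$. If $c(g)=c(g')$, then $c(g)=c\big((gg'^{-1})g'\big)=g'^{-1}c(gg'^{-1})+c(g')$, so $c(gg'^{-1})=0$. Thus
$$c(g)=c(g')\ \Longrightarrow\ gg'^{-1}\in U.\tag{4}$$

**Lemma 2 (realization).** Let $m\in X$, $x\in V$, $r\ge0$.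

1. There is $g\in G_x$ with $c(g)=m$. If $m$ vanishes on $B(x,r)\cap V_1$, one may take $g$ trivial on $B(x,r+1)$.
2. If $g\in G$ and $m$ agrees with $c(g)$ on $B(x,r)\cap V_1$, there is $g'\in G$ with $g'=g$ on $B(x,r+1)$ and $c(g')=m$.

*Proof.* Build the element outwards from $x$ with Lemma 1, choosing at each $v\in V_1$ a permutation $\pi_v$ in the coset $\varphi^{-1}(m(v))$. In (2) use $\pi_v=\sigma(g,v)$ for $v\in B(x,r)$, which lies in the right coset by assumption. The second part of (1) is (2) for $g=1$. $\square$

**From modules to groups.** Let $M\subseteq X$ be a closed $G$-invariant subgroup and put $H_M=\{g\in G:c(g)\in M\}$. By (3), $H_M$ is closed under products, and $0=c(g^{-1}g)=g^{-1}c(g^{-1})+c(g)$ gives $c(g^{-1})=-g\,c(g)\in M$ for $g\in H_M$. As $c$ is continuous, $H_M$ is a closed subgroup of $\mathrm{Aut}(T)$. It contains $U$, so it is $2$-transitive on $\partial T$. By Lemma 2, $c(H_M)=M$.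

So the problem is now to find many modules $M$ for which $H_M$ is topologically simple.

## 5. Independent conditions at all scales

For $f\in X$ put $f_0=f$ and
$$f_{n+1}(v)=\sum_{w\in S(v)}f_n(w).$$
So $f_n$ is a function on $V_1$ for $n$ even and on $V_0$ for $n$ odd, and $f_n(v)$ depends only on $f|_{B(v,n)}$. For example, if $f$ is $1$ at a single $y\in V_1$ and $0$ elsewhere, then $f_1$ is $1$ on $S(y)$ and $0$ elsewhere, and $f_2$ is $d_1$ at $y$, $1$ on $S(y,2)$ and $0$ elsewhere. Clearly $(gf)_n=g(f_n)$ for $g\in G$.

**Vanishing sums collapse.** The first condition to try at scale $n$ is $f_n=0$. For a nonempty set $I$ of scales put $K_I=\{f\in X: f_n=0\ \forall n\in I\}$, a closed $G$-invariant subgroup. But $f_n=0$ implies $f_{n+1}=0$. So $K_I=\{f:f_{\min I}=0\}$, and we obtain only countably many modules. The failure is local. The condition says that the vector of values of $f_n$ around each vertex lies in $\mathrm{Aug}$, and then its sum, which is the datum of the next scale, is already fixed.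

**Constant vectors are too rigid.** If $p\nmid d_0$, the line $\mathbb F_p\mathbf 1\subseteq\mathbb F_p^{\Omega_0}$ is not inside $\mathrm{Aug}$. Suppose we require $f_{2m}$ to be constant on $S(v)$ for all $v\in V_0$ and $m\in I$, where $0\in I$. Then $f$ is constant on the neighbors of each $v\in V_0$, hence constant on $V_1$ by connectedness; and constant functions satisfy all the conditions. So $M$ is the group of constants. On constants $G$ acts trivially, so by (3) $c:H_M\to M\cong\mathbb F_p$ is a surjective homomorphism, and its kernel $U$ is a closed normal subgroup with $1\ne U\neq H_M$. The group is not topologically simple. Here one value determines everything.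

The remedy is to use a subspace $C$ as in (b). The requirement $C\not\subseteq\mathrm{Aug}$ leaves the sum free, and $B\not\subseteq\mathbb F_p\mathbf 1$ leaves coordinates free.

For $v$ of the type opposite to the domain of $f_n$ write $[f_n]_v=f_n|_{S(v)}\circ\kappa_v^{-1}\in\mathbb F_p^{\Omega_{\epsilon(v)}}$. So $\Sigma[f_n]_v=f_{n+1}(v)$, and $[f_{n}]_v$ is defined for $n$ even if $v\in V_0$ and for $n$ odd if $v\in V_1$.

**Definition.** For $I\subseteq\mathbb N$ let
$$M_I=\{f\in X:\ [f_{2m}]_v\in C\ \ \forall m\in I,\ \forall v\in V_0\},\qquad H_I=H_{M_I}=\{g\in G: c(g)\in M_I\}.$$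

We check that Section 4 applies. Each condition involves finitely many values of $f$ and is linear, so $M_I$ is a closed subgroup. For $g\in G$,
$$[gf_n]_{gv}(\omega)=f_n(g^{-1}\kappa_{gv}^{-1}\omega)=f_n\big(\kappa_v^{-1}\sigma(g,v)^{-1}\omega\big),\quad\text{so}\quad [gf_n]_{gv}=\sigma(g,v)\cdot[f_n]_v .$$
As $C$ is $F_0$-invariant, $M_I$ is $G$-invariant. So $H_I$ is a closed subgroup containing $U$, $2$-transitive on $\partial T$, with $c(H_I)=M_I$. In Section 1, the single condition $[f_0]_x\in C$ on $f=c(g)$ is what defined $A_C$.

**Sequences instead of functions.** We record all the $f_n$ together, because then the conditions become local. An element $f\in M_I$ is the same thing as a sequence $(f_n)_{n\ge0}$ of $\mathbb F_p$-valued functions ($f_n$ on $V_1$ for even $n$, on $V_0$ for odd $n$) satisfying at every $v\in V$ the rule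

- $\mathcal R_I(v)$: for every $n$ for which $[f_n]_v$ is defined, $\Sigma[f_n]_v=f_{n+1}(v)$; and if moreover $v\in V_0$ and $n=2m$ with $m\in I$, then $[f_n]_v\in C$.

The rule at $v$ involves only the *own values* $f_{n}(v)$ and the values at neighbors of $v$, and it treats the different vectors $[f_n]_v$ separately. The next lemma is where (b) enters.

**Lemma 3.** Let $v\in V$, let $n$ be such that $[f_n]_v$ makes sense, let $s\in\mathbb F_p$, and prescribe the coordinates at two given distinct elements of $\Omega_{\epsilon(v)}$. There is a vector $u\in \mathbb F_p^{\Omega_{\epsilon(v)}}$ with these two coordinates, with $\Sigma u=s$, and with $u\in C$ if $v\in V_0$.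

*Proof.* If $v\in V_1$, use a third coordinate, available as $d_1\ge3$, to adjust the sum.

Let $v\in V_0$. As $C\not\subseteq\mathrm{Aug}$, the functional $\Sigma$ maps $C$ onto $\mathbb F_p$, so $\{u\in C:\Sigma u=s\}$ is a coset of $B$. It suffices that $B$ surjects onto any two coordinates. Let $e_\omega(b)=b(\omega)$ be the coordinate functionals on $B$. Since $B\ne0$ is $F_0$-invariant and $F_0$ is transitive, all $e_\omega$ are nonzero. Suppose $B$ does not surject onto the pair of coordinates $(\omega,\omega')$. Then $e_\omega=\lambda e_{\omega'}$ for some $\lambda\in\mathbb F_p^\times$. For any ordered pair $(\alpha,\beta)$ of distinct elements choose $\pi\in F_0$ with $\pi\omega=\alpha$, $\pi\omega'=\beta$. Then $b(\alpha)=(\pi^{-1}b)(\omega)=\lambda(\pi^{-1}b)(\omega')=\lambda b(\beta)$ for $b\in B$. So $e_\alpha=\lambda e_\beta$ for all $\alpha\ne\beta$, with the same $\lambda$. For three distinct elements $\alpha,\beta,\gamma$ we get $\lambda e_\gamma=e_\alpha=\lambda e_\beta=\lambda^2e_\gamma$, so $\lambda=1$. Then all coordinates of each $b\in B$ are equal, that is, $B\subseteq\mathbb F_p\mathbf 1$, contradicting (b). $\square$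

Consequently sequences obeying $\mathcal R_I$ can be built outwards from a root $x$. Choose the own values at $x$ arbitrarily. At a vertex $v$ whose own values and parent values are given, Lemma 3 lets us choose the vectors $[f_n]_v$, for all relevant $n$ simultaneously, with the right sum $f_{n+1}(v)$, the right parent coordinate, and one further prescribed coordinate. This satisfies the rule at $v$ and fixes the values at the children of $v$. We call this *building outwards*.

## 6. What $M_I$ looks like on balls and half-trees

The first lemma says that $M_I$ on a ball sees exactly an initial segment of $I$. It yields both continuity and non-isomorphism.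

**Lemma 4.** Let $x\in V_0$, $j\ge0$.

1. If $I\cap[0,j]=I'\cap[0,j]$, then $M_I$ and $M_{I'}$ have the same restriction to $B(x,2j+1)\cap V_1$.
2. If $I\cap[0,j)=I'\cap[0,j)$ and $j\in I\setminus I'$, then $M_I|_{B(x,2j+1)}\subsetneq M_{I'}|_{B(x,2j+1)}$.

*Proof.* (1) Let $f\in M_I$ with sequence $(f_n)$. We build outwards from $x$ a sequence $(f'_n)$ obeying $\mathcal R_{I'}$ such that
$$f'_n(v)=f_n(v)\quad\text{whenever } n+d(x,v)\le 2j+1.\tag{5}$$
At the root put $f'_n(x)=f_n(x)$ for odd $n\le2j+1$ and $f'_n(x)=0$ for odd $n>2j+1$. Let $v$ be a vertex with $d(x,v)=s$, and let $[f'_n]_v$ be one of the vectors to be chosen.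

If $n+s+1\le2j+1$, put $[f_n']_v=[f_n]_v$. This is legitimate. The parent coordinate agrees with the value already chosen, by (5), since the parent has distance $s-1$ from $x$. The sum is $f_{n+1}(v)=f_{n+1}'(v)$, by (5), since $(n+1)+s\le2j+1$. And if $v\in V_0$ and $n=2m$, then $2m\le2j$, so $m\le j$ and $m\in I\iff m\in I'$; so the $C$-condition required by $I'$ holds. If $n+s+1>2j+1$, choose $[f'_n]_v$ by Lemma 3. In both cases (5) holds at the children of $v$.

The resulting $f'_0\in M_{I'}$ agrees with $f$ on $B(x,2j+1)\cap V_1$, by (5) with $n=0$. Exchanging $I$ and $I'$ gives (1).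

(2) We have $M_I\subseteq M_{I\setminus\{j\}}$, and $I\setminus\{j\}$ and $I'$ agree on $[0,j]$. So the inclusion follows from (1). For strictness pick $u\in\mathbb F_p^{\Omega_0}\setminus C$. At the root put $f_{2j+1}(x)=\Sigma u$ and $f_n(x)=0$ for the other odd $n$; put $[f_{2j}]_x=u$ and $[f_n]_x=0$ for the other even $n$. The rule $\mathcal R_{\mathbb N\setminus\{j\}}(x)$ holds. Continue building outwards. We obtain $f\in M_{\mathbb N\setminus\{j\}}\subseteq M_{I'}$ with $[f_{2j}]_x=u\notin C$. Since $[f_{2j}]_x$ depends only on $f|_{B(x,2j+1)}$, no element of $M_I$ has the same restriction to $B(x,2j+1)$ as $f$. $\square$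

**Example (Fano plane, degrees $(7,4)$, $p=2$).** Here $|C|=16$. For $x\in V_0$ the set $B(x,3)\cap V_1$ has $7+21\cdot 6=133$ elements. The restriction of $M_I$ to it depends on $I\cap\{0,1\}$. The conditions of $M_I$ visible inside the ball are $[f_0]_v\in C$ at the $22$ vertices $v\in B(x,2)\cap V_0$ if $0\in I$, and $[f_2]_x\in C$ if $1\in I$; a function satisfying the visible conditions extends to an element of $M_I$ by the construction in the proof of Lemma 4(1), which uses $f$ only inside the ball. If $I\cap\{0,1\}=\emptyset$, there are $2^{133}$ restrictions. If it is $\{0\}$, there are $2^4$ choices around $x$, and at each of the other $21$ vertices $2^3$ choices with the parent coordinate given: $2^{67}$ in all. If $1\in I$, we must add the condition $[f_2]_x\in C$. In both situations $f\mapsto[f_2]_x\in\mathbb F_2^7$ is onto, because under each neighbor $y$ of $x$ we can alter the value of $f_1$ at one child of $y$ at will, by Lemma 3. As $C$ has codimension $3$, we get $2^{130}$ for $\{1\}$ and $2^{64}$ for $\{0,1\}$. The two decisions are independent and all four sizes differ.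

The second lemma supplies elements of $M_I$ that can be moved off to infinity.

**Lemma 5.** Let $m\in M_I$, $x\in V$, $r\ge0$. There is $a\in M_I$ with $a=m$ on $B(x,r)\cap V_1$ which vanishes on some half-tree (so $a$ is supported in the complementary half-tree).

*Proof.* Let $(f_n)$ be the sequence of $m$. Put $f'_n=f_n$ on $B(x,r+1)$; then $\mathcal R_I$ holds at all vertices of $B(x,r)$. Let $z_0\in S(x,r+1)$ and let $z_0,z_1,z_2$ be a path going away from $x$. Build outwards from the ball, making special choices as follows. At $z_0$ choose all neighbor vectors with $z_1$-coordinate $0$; this is the further coordinate allowed by Lemma 3. At $z_1$ choose all neighbor vectors with $z_2$-coordinate $0$. Let $T'$ be the half-tree containing $z_2$ obtained by removing the edge $\{z_1,z_2\}$; at every vertex of $T'$ choose all neighbor vectors to be $0$. This is allowed: the own values at $z_1$ and $z_2$ are all $0$, so inductively at each vertex of $T'$ the own values and parent values vanish, and the zero vectors have the right sum, the right parent coordinate, and lie in $C$. Everywhere else choose by Lemma 3. Then $a=f'_0$ is as required. $\square$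

One cannot improve "half-tree" to "finite set". If $0\in I$, no nonzero $f\in M_I$ has finite support. Indeed, let $y$ be a point of the support at maximal distance from some root, and $v\in V_0$ a child of $y$. The other neighbors of $v$ are farther from the root, so $[f_0]_v=f(y)e_\omega$ for some unit vector $e_\omega$. If this lay in $C$, then $e_\omega\in C$, hence by transitivity of $F_0$ all unit vectors would lie in $C$, and $C$ would be everything. So the simplicity proof has to work with supports in half-trees.

## 7. Topological simplicity of $H_I$

**Proposition 6.** Each $H_I$ is topologically simple.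

*Proof.* Write $H=H_I$, $M=M_I$, and let $1\ne L\trianglelefteq H$ be a closed normal subgroup. We show $L=H$.

**Step 1: $H/L$ is compact.** This step provides limits of the cosets of powers of a translation. We first look for a hyperbolic element in $L$, that is, one translating a bi-infinite line, its axis, by a positive length. If $L$ fixes a vertex $v$, then by normality it fixes $hv$ for all $h\in H$, hence all vertices of the type of $v$. A vertex of the other type is the unique common neighbor of any two of its neighbors, so $L$ would be trivial. If $L$ fixes an end, then since $H$ is transitive on ends, $L$ fixes all ends; every vertex is the branching point of three ends, so $L$ would be trivial again. Elements of $L$ preserve types, so $L$ has no inversions. By Tits (*Sur le groupe des automorphismes d'un arbre*, 1970), a group of tree automorphisms without inversions and without hyperbolic elements fixes a vertex or an end. So $L$ contains a hyperbolic element $k$, of translation length $\tau$ say.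

As $H$ is transitive on ordered pairs of distinct ends, every bi-infinite line is the axis of an $H$-conjugate of $k$, which lies in $L$. Fix $x\in V$. For any $v\in V$ choose a line through $x$ and $v$; translating along it shows that $v$ is $L$-equivalent to a vertex of $B(x,\tau)$. Applying this to $v=hx$ with $h\in H$ gives $H=L\cdot\{h\in H:hx\in B(x,\tau)\}$. The second factor is a finite union of cosets of the compact group $H_x$, so it is compact, and so is its image $H/L$. Being also Hausdorff and second countable, $H/L$ is metrizable.

**Step 2: translations in $U$.** This step provides elements of $U$ that push a half-tree to infinity. Let $e=\{x,y\}$ be an edge and let $T_x,T_y$ be the half-trees of $T-e$ containing $x$ and $y$. Choose a line $(z_i)_{i\in\mathbb Z}$ with $z_{-1}=y$, $z_0=x$. By Section 4 there is $t\in U$ with $tz_i=z_{i+2}$ for all $i$. For $n\geq 1$, $t^nT_x$ is the half-tree containing $z_{2n}$ obtained by removing the edge $\{z_{2n-1},z_{2n}\}$; its distance from $x$ is $2n$. So $t^nT_x$ eventually avoids any given ball.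

**Step 3: $L$ contains the edge stabilizers $U_e$.** Let $u\in U$ fix $T_y$ pointwise, with $t$ as in Step 2. Then $t^nut^{-n}$ fixes the complement $t^nT_y$ of $t^nT_x$ pointwise, so $t^nut^{-n}\to1$. By Step 1 there are $n_k\to\infty$ such that $t^{n_k}L$ converges in $H/L$ to some $s$. Then $s(uL)s^{-1}=\lim t^{n_k}ut^{-n_k}L=1$, so $u\in L$. Since every half-tree is of the form $T_y$, the group $L$ contains all elements of $U$ fixing some half-tree pointwise.

Now let $g\in U_e$, so $g$ fixes $x$ and $y$. Let $g_1$ equal $g$ on $T_x$ and the identity on $T_y$, and let $g_2$ equal $g$ on $T_y$ and the identity on $T_x$. Both are automorphisms and $g=g_1g_2$. At $v\in T_x$ the neighbors of $v$ lie in $T_x\cup\{y\}$ and $g$ fixes $y$, so $\sigma(g_1,v)=\sigma(g,v)$; at $v\in T_y$ we get $\sigma(g_1,v)=1$ in the same way. So $g_1\in U$, and likewise $g_2\in U$. Each fixes a half-tree, so $g\in L$.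

**Step 4: $U\subseteq L$.** Let $x$ be a vertex and $N=N_{\epsilon(x)}$. Then $U_x$ induces $N$ on $S(x)$, and the groups $U_e$ with $e\ni x$ induce the point stabilizers $N_\omega$. These are maximal subgroups, as a $2$-transitive group is primitive. They are pairwise distinct, as $N_\omega$ is transitive on the at least two points different from $\omega$, hence fixes none of them. So they generate $N$. The kernel of $U_x\to\mathrm{Sym}(S(x))$ lies in every such $U_e$. So $U_x$ is generated by the $U_e$ with $e\ni x$, and $U_x\subseteq L$ by Step 3.

Let $e=\{x,y\}$ and $P=\langle U_x,U_y\rangle\subseteq L$. If an edge is of the form $pe$ with $p\in P$, then $pU_xp^{-1}\le P$ is transitive on the edges at $px$ and $pU_yp^{-1}\le P$ is transitive on the edges at $py$. So all edges adjacent to $pe$ are in the $P$-orbit of $e$. By connectedness $P$ is transitive on edges. Given $g\in U$, choose $p\in P$ with $ge=pe$. As types are preserved, $p^{-1}g$ fixes $x$ and $y$, so $p^{-1}g\in U_e\subseteq L$ and $g\in L$.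

**Step 5: if $h\in H$ and $c(h)$ is supported in a half-tree, then $h\in L$.** Write the half-tree as $T_x$ and take $t$ as in Step 2. Since $c(t^{-n})=0$, (3) gives $c(ht^{-n})=t^nc(h)$. This lies in $M$ and is supported in $t^nT_x$, so it vanishes on balls around $x$ of radii tending to infinity. By Lemma 2(1) there are $h_n\in G$ with $c(h_n)=t^nc(h)$ and $h_n\to1$; they lie in $H$. By (4), $h_n\in U\,ht^{-n}$. Now $U\subseteq L$ and $ht^{-n}=(ht^{-n}h^{-1})h\in Lh$, so $h_n\in Lh$. As $Lh$ is closed, $1\in Lh$, that is, $h\in L$.

**Step 6: if $g,g'\in H$ and $c(g')=c(g)+a$ with $a\in M$ supported in a half-tree, then $g'\in Lg$.** This turns Step 5 into a statement about differences. The function $ga\in M$ is also supported in a half-tree. Choose $h\in H$ with $c(h)=ga$; by Step 5, $h\in L$. By (3), $c(hg)=g^{-1}(ga)+c(g)=c(g')$. By (4), $g'\in Uhg\subseteq Lg$.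

**Step 7: $L=H$.** Let $g\in H$, $m=c(g)$, and fix $x$. For each $r$ let $a_r\in M$ be as in Lemma 5: supported in a half-tree and equal to $m$ on $B(x,r)\cap V_1$. Then $m-a_r\in M$ vanishes on $B(x,r)\cap V_1$. By Lemma 2(1) there is $h_r\in H$, trivial on $B(x,r+1)$, with $c(h_r)=m-a_r$. Since $c(g)=c(h_r)+a_r$, Step 6 gives $g\in Lh_r$, so $h_r\in Lg$. As $r\to\infty$, $h_r\to1$; and $Lg$ is closed. So $1\in Lg$ and $g\in L$. $\square$

## 8. Recovering $I$ from the isomorphism type of $H_I$

First we show that an abstract isomorphism comes from the tree. Then we count on balls.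

**Lemma 7.** Any topological isomorphism $\alpha:H_I\to H_{I'}$ has the form $\alpha(h)=\beta h\beta^{-1}$ for some $\beta\in\mathrm{Aut}(T)$.

*Proof.* Let $H$ be $H_I$ or $H_{I'}$. A compact subgroup of $H$ has finite orbits on vertices, so it stabilizes a finite subtree and hence the center of that subtree, which is a vertex or an edge. As there are no inversions, it fixes a vertex. Vertex stabilizers $H_x$ are compact. If $H_x\le H_z$ then $z=x$, because $H_x\ge U_x$ is transitive on $S(x,d(x,z))$, which has more than one element if $z\ne x$. So $x\mapsto H_x$ is a bijection from $V$ to the set of maximal compact subgroups of $H$. Therefore $\alpha$ induces a bijection $\beta:V\to V$ with $\alpha(H_{I,x})=H_{I',\beta x}$.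

By transitivity on spheres, $[H_x:H_x\cap H_y]=|S(x,d(x,y))|$, which is strictly increasing in $d(x,y)$. So the neighbors of $x$ are exactly the $y\ne x$ for which this index is minimal. Since $\alpha$ preserves the indices, $\beta$ maps $S(x)$ onto $S(\beta x)$ for all $x$, and $\beta\in\mathrm{Aut}(T)$. Finally, for $h\in H_I$ we have $H_{I',\beta hx}=\alpha(hH_{I,x}h^{-1})=\alpha(h)H_{I',\beta x}\alpha(h)^{-1}=H_{I',\alpha(h)\beta x}$, so $\beta hx=\alpha(h)\beta x$ for all $x$. $\square$

**Proposition 8.** Let $I\ne I'$.

1. No type-preserving $\beta\in\mathrm{Aut}(T)$ conjugates $H_I$ to $H_{I'}$.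
2. If some $\beta$ exchanging $V_0$ and $V_1$ conjugates $H_I$ to $H_{I'}$, then $F_0\cong F_1$ as permutation groups.

*Proof.* (1) Let $j=\min(I\triangle I')$. Exchanging the roles of $I$ and $I'$ (and replacing $\beta$ by $\beta^{-1}$), we may assume $j\in I\setminus I'$. Let $x\in V_0$ and let $E_I\subseteq\mathrm{Sym}(B(x,2j+2))$ be the image of $H_{I,x}$; define $E_{I'}$ in the same way.

For $g\in G_x$ the restriction $c(g)|_{B(x,2j+1)}$ is determined by $g|_{B(x,2j+2)}$. We claim that $E_I$ consists exactly of the restrictions of those $g\in G_x$ for which $c(g)|_{B(x,2j+1)}\in M_I|_{B(x,2j+1)}$. Elements of $H_{I,x}$ are of this kind. Conversely, given such $g$, let $m\in M_I$ agree with $c(g)$ on $B(x,2j+1)\cap V_1$; Lemma 2(2) gives $g'\in G$ with $g'=g$ on $B(x,2j+2)$ and $c(g')=m$, so $g'\in H_{I,x}$ has the same restriction. The same holds for $I'$.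

By Lemma 4(2), $E_I\subseteq E_{I'}$, and there is a function in $M_{I'}|_{B(x,2j+1)}$ not in $M_I|_{B(x,2j+1)}$. By Lemma 2(1) it is $c(g)|_{B(x,2j+1)}$ for some $g\in G_x$. The restriction of $g$ to $B(x,2j+2)$ lies in $E_{I'}$ but not in $E_I$. So $|E_I|<|E_{I'}|$.

If a type-preserving $\beta$ satisfies $\beta H_I\beta^{-1}=H_{I'}$, then $\beta H_{I,x}\beta^{-1}=H_{I',\beta x}$, and $|E_I|$ is the order of the group induced by $H_{I',\beta x}$ on $B(\beta x,2j+2)$. As $\beta x\in V_0$ and $H_{I'}$ is transitive on $V_0$, this order is $|E_{I'}|$, a contradiction.

(2) At $x\in V_0$ the stabilizer $H_{I,x}$ induces $F_0$ on $S(x)$, since $U\le H_I\le G$ and $N_0=F_0$. At $y\in V_1$ the stabilizer $H_{I',y}$ induces a group between $N_1$ and $F_1$, and we show that it is $F_1$. Build outwards from $y$ a sequence obeying $\mathcal R_{I'}$ with $f_0(y)=1$ and $f_n(y)=0$ for even $n>0$. This is possible, since the value $f_0(y)$ is not constrained by the rule at $y$. It gives $m\in M_{I'}$ with $m(y)=1$, and Lemma 2(1) gives $g\in H_{I',y}$ with $\varphi(\sigma(g,y))=1$. Since $[F_1:N_1]=p$ is prime, the induced group is $F_1$. Now $\beta$ carries the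 action of $H_{I,x}$ on $S(x)$ to that of $H_{I',\beta x}$ on $S(\beta x)$, with $\beta x\in V_1$. So $F_0\cong F_1$ as permutation groups. $\square$

**Counting in isomorphism classes.** If $F_0\not\cong F_1$, Lemma 7 and Proposition 8 show that the $H_I$ are pairwise non-isomorphic. In general, suppose $H_I\cong H_{I'}$ and $H_I\cong H_{I''}$ with $I\ne I'$ and $I\ne I''$. By Lemma 7 and Proposition 8(1) both isomorphisms are conjugations by type-exchanging automorphisms. Then $H_{I'}$ and $H_{I''}$ are conjugate by a type-preserving one, so $I'=I''$ by Proposition 8(1). Hence each isomorphism class contains at most two of the $H_I$.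

## 9. Continuity in $I$ and the embedded Cantor set

It remains to assemble Theorem A. By Section 5 and Proposition 6, all $H_I$ are topologically simple closed subgroups of $\mathrm{Aut}(T)$ that are $2$-transitive on $\partial T$.

**Cardinality.** There are $2^{\aleph_0}$ subsets $I$ and each isomorphism class contains at most two of the $H_I$, so $|\mathcal S_T|\ge2^{\aleph_0}$. Conversely, each class in $\mathcal S_T$ is represented by a point of the compact metrizable space $\mathrm{Sub}(\mathrm{Aut}(T))$, which has at most $2^{\aleph_0}$ points.

**Continuity of $I\mapsto H_I$.** Fix $x\in V_0$. We first compare $H_I$ and $H_{I'}$ when $I\cap[0,j]=I'\cap[0,j]$. Let $g\in H_I$. Lemma 4(1) gives $m'\in M_{I'}$ agreeing with $c(g)$ on $B(x,2j+1)\cap V_1$, and Lemma 2(2) gives $g'\in G$ with $g'=g$ on $B(x,2j+2)$ and $c(g')=m'$. So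
$$\text{for every } g\in H_I\text{ there is } g'\in H_{I'}\text{ with } g'=g\text{ on }B(x,2j+2).\tag{6}$$

Let $I_k\to I$ in $2^{\mathbb N}$. Then there are $j_k\to\infty$ such that $I_k\cap[0,j_k]=I\cap[0,j_k]$ for all large $k$. Given $h\in H_I$, (6) yields $h_k\in H_{I_k}$ agreeing with $h$ on $B(x,2j_k+2)$, so $h_k\to h$. This is condition (i) for Chabauty convergence. For condition (ii), suppose $h_k\in H_{I_k}$ and $h_k\to h$ along a subsequence. Applying (6) with the roles exchanged, we find $h_k'\in H_I$ agreeing with $h_k$ on $B(x,2j_k+2)$. So $h'_k\to h$ along the subsequence, and $h\in H_I$ because $H_I$ is closed. Hence $H_{I_k}\to H_I$. As $2^{\mathbb N}$ is metrizable, $I\mapsto H_I$ is continuous.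

**The embedding.** Composing with the quotient map gives a continuous map $2^{\mathbb N}\to\mathcal S_T$, $I\mapsto[H_I]$. If $F_0\not\cong F_1$ as permutation groups, it is injective by Section 8. Since $2^{\mathbb N}$ is compact and $\mathcal S_T$ is Hausdorff by background result 1, it is a homeomorphism onto its image. This proves Theorem A, and with Section 3 also Theorem B. In particular $\mathcal S_T$ is uncountable when $T$ is the $7$-regular tree. $\blacksquare$
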